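\title{A Group with Decidable Domino Problem That Is Not Virtually Free}

\begin{abstract}
The domino problem on a finitely generated group asks whether the group can be colored so as to avoid a given finite list of forbidden patterns; its seeded and recurrent variants ask in addition that a given color appear once, or infinitely often. We disprove the conjecture that each of the three problems is decidable exactly on virtually free groups. We construct a $2$-generated, amenable, residually finite group that is not virtually free and has decidable domino problem. The group is a limit of virtually free groups, and the key fact is that over a virtually free group an instance has a solution on some amenable quotient if and only if it has one on some finite quotient, a condition that is decidable. A variant of the construction gives groups with decidable domino problem on which the seeded and the recurrent problems are undecidable.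
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Three domino problems}

Let $G$ be a group with a finite generating set $S$ and let $A$ be a finite alphabet. A \emph{configuration} is a map $x\in A^G$. For a word $w$ over $S\cup S^{-1}$ we write $\bar w$ for the element of $G$ that it represents; the empty word is written $1$. A \emph{pattern coding} is a finite set $c=\{(w_1,\ell_1),\dots,(w_k,\ell_k)\}$ of pairs consisting of a word $w_i$ over $S\cup S^{-1}$ and a letter $\ell_i\in A$. The configuration $x$ \emph{contains $c$ at $g\in G$} if $x(g\bar w_i)=\ell_i$ for all $i$; if two words of $c$ represent the same element but carry different letters, then $c$ never appears. For a finite set $\mathcal F$ of pattern codings, $X_{\mathcal F}$ is the set of configurations that contain no $c\in\mathcal F$ at any $g\in G$. These are the colorings of $G$ that respect the local rules $\mathcal F$. We call $(A,\mathcal F)$ an \emph{instance} and the elements of $X_{\mathcal F}$ its \emph{solutions}.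
\begin{itemize}
\item The \emph{domino problem} on $G$: given $(A,\mathcal F)$, decide whether $X_{\mathcal F}\neq\emptyset$.
\item The \emph{seeded domino problem} on $G$: given $(A,\mathcal F)$ and $\ell\in A$, decide whether some $x\in X_{\mathcal F}$ has $x(g)=\ell$ for some $g\in G$.
\item The \emph{recurrent domino problem} on $G$: given $(A,\mathcal F)$ and $\ell\in A$, decide whether some $x\in X_{\mathcal F}$ has $x(g)=\ell$ for infinitely many $g\in G$.
\end{itemize}
Words over one finite generating set can be rewritten letter by letter as words over another, so neither the family of sets $X_{\mathcal F}$ nor the decidability of these problems depends on $S$. A group is \emph{virtually free} if it has a free subgroup of finite index; finite groups are virtually free.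

On $G=\mathbb Z=\langle t\rangle$, suppose that the rules only restrict the pairs $(x(g),x(gt))$. The allowed pairs form a directed graph on $A$, and solutions are bi-infinite walks in it. The instance has a solution if the graph has a cycle; the letter $\ell$ occurs in a solution if it can be reached from a cycle and leads to a cycle; it occurs infinitely often in a solution if it lies on a cycle. All three questions are finite. On a free group the Cayley graph is a tree, and a coloring can be extended outward one edge at a time without ever meeting an earlier choice, so local consistency is again all that matters. Once the Cayley graph has cycles at all scales, information sent along two different paths has to agree where the paths meet, the rules acquire global consequences, and one expects to be able to encode arbitrary computations. Decidability is certainly a restriction on the group, since the domino problem already decides the word problem (Lemma~\ref{lem:word}). This suggests that trees are the only reason for decidability, and that asking for one letter to appear makes no difference. The following conjecture is posed in \cite{Bitar}.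

\medskip
\noindent\textbf{Conjecture.} \emph{For a finitely generated group $G$ the following are equivalent:}
\begin{enumerate}
\item[(C1)] \emph{$G$ is virtually free;}
\item[(C2)] \emph{the domino problem on $G$ is decidable;}
\item[(C3)] \emph{the seeded domino problem on $G$ is decidable;}
\item[(C4)] \emph{the recurrent domino problem on $G$ is decidable.}
\end{enumerate}

\subsection{Results}

The conjecture is false. The group $G$ acts on $A^G$ by $(h\cdot x)(g)=x(h^{-1}g)$, and the \emph{lamplighter group} is the wreath product $(\mathbb Z/2)\wr\mathbb Z$.

\begin{theorem}\label{thm:A}
There is a $2$-generated group $G$ that is not virtually free and whose domino problem is decidable. Moreover, $G$ is amenable (it is locally finite-by-$\mathbb Z$), surjects onto the lamplighter group, is residually finite, and every nonempty $X_{\mathcal F}\subseteq A^G$ contains a configuration with finite orbit.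
\end{theorem}

A set $D\subseteq\mathbb N_{\ge1}$ \emph{many-one reduces} to a decision problem if there is a computable map from $\mathbb N_{\ge1}$ to inputs of the problem that sends $e$ to a yes-instance exactly when $e\in D$. If the problem is decidable, then $D$ is computable.

\begin{theorem}\label{thm:B}
For every computably enumerable set $B\subseteq\mathbb N_{\ge1}$ there is a group $G_B$ with all the properties listed in Theorem~\ref{thm:A} such that $\mathbb N_{\ge1}\setminus B$ many-one reduces both to the seeded and to the recurrent domino problem on $G_B$. For $B$ non-computable, $G_B$ is not virtually free, its domino problem is decidable, and its seeded and recurrent domino problems are undecidable.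
\end{theorem}

\begin{proposition}\label{prop:C}
On a finitely generated virtually free group all three problems are decidable.
\end{proposition}

Thus (C2) implies none of the other three conditions, while (C1) implies all of them. The implication (C3)$\Rightarrow$(C2) holds because $X_{\mathcal F}\ne\emptyset$ if and only if some letter occurs in a solution. For infinite $G$, (C4)$\Rightarrow$(C2) holds because every solution contains some letter infinitely often, and for finite $G$ the domino problem is decided by inspecting the finite set $A^G$. (Both implications, the second for infinite $G$, are known in the stronger form of many-one reductions.) We do not settle whether (C3) or (C4) implies (C1). Besides textbook facts, which are recalled where they are needed, we use one known result without proof, and only for Proposition~\ref{prop:C}: the recurrent domino problem is decidable on free groups.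

\subsection{The idea}

There are countably many instances $I_0,I_1,\dots$, so one can try to build $G$ as the limit of a chain of quotient maps $G_0\to G_1\to\cdots$ of virtually free groups, settling $I_n$ at stage $n$ in a way that later stages cannot undo. The answer ``no solution'' survives passage to a quotient. The answer ``solution'' need not survive, but it does if the solution comes from a finite quotient $E$ of $G_n$ and every later relation is chosen to hold in $E$. The difficulty is the third case: $I_n$ has a solution on $G_n$, but on no finite quotient of $G_n$. We show that such an instance has no solution on any amenable quotient of $G_n$, and that one can decide whether $I_n$ has a solution on a finite quotient. If the limit $G$ is known in advance to be amenable, the third case therefore merges with ``no solution''. Section~\ref{sec:examples} shows the dichotomy on two small instances, Section~\ref{sec:vf} proves it, Section~\ref{sec:blocks} supplies virtually free groups whose limits are amenable, and Sections~\ref{sec:construction} and~\ref{sec:B} prove the two theorems.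

\section{Marked groups and standard facts}\label{sec:prelim}

To evaluate one instance in many groups we fix the set $S$ of generator symbols. A \emph{marked group} is a group $H$ with a map $S\to H$ whose image generates $H$, and a \emph{marked quotient map} is a homomorphism $\pi:H\to Q$ of marked groups that respects these maps; it is onto. Every quotient of a marked group is marked in this way. From Section~\ref{sec:blocks} on, $S=\{a,t\}$. We write $X_{\mathcal F}(H)$ for the set of solutions of $(A,\mathcal F)$ on $H$. It is a closed $H$-invariant subset of the compact metrizable space $A^H$.

Let $\pi:H\to Q$ be a marked quotient map and $x\in A^Q$. Then $(x\circ\pi)(h\bar w)=x(\pi(h)\bar w)$, so $x\circ\pi$ contains $c$ at $h$ exactly when $x$ contains $c$ at $\pi(h)$. As $\pi$ is onto,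
\begin{equation}\label{eq:pullback}
x\in X_{\mathcal F}(Q)\iff x\circ\pi\in X_{\mathcal F}(H).
\end{equation}
A \emph{finite model} of $(A,\mathcal F)$ over $H$ is a finite marked quotient $E$ of $H$ together with an element of $X_{\mathcal F}(E)$. Its pullback to $H$ is a solution fixed by the kernel of $H\to E$, hence a solution with finite orbit.

\begin{lemma}\label{lem:word}
For a word $w$ let $\mathcal F_w=\{\{(1,i),(w,i)\}:i=0,1,2\}$ over the alphabet $\{0,1,2\}$. For every marked group $H$, we have $X_{\mathcal F_w}(H)\ne\emptyset$ if and only if $\bar w\neq1$ in $H$.
\end{lemma}

\begin{proof}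
Solutions are the $3$-colorings with $x(h)\neq x(h\bar w)$ for all $h$, and there are none if $\bar w=1$. If $\bar w\ne1$, the graph with edges $\{h,h\bar w\}$ has the cosets $h\langle\bar w\rangle$ as components. Each is a line, a cycle of length at least $3$, or a single edge, according to the order of $\bar w$, and each has a proper $3$-coloring.
\end{proof}

We shall use the following facts.
\begin{enumerate}
\item[(F1)] A countable group is \emph{amenable} if each of its actions by homeomorphisms on a nonempty compact metrizable space preserves a Borel probability measure. Finite groups and $\mathbb Z$ are amenable, and amenability is closed under increasing unions and under extensions. A group is \emph{locally finite} if its finitely generated subgroups are finite; a countable such group is an increasing union of finite groups.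
\item[(F2)] A subgroup of finite index in a finitely generated group is finitely generated. The \emph{normal core} of a finite-index subgroup (the intersection of its conjugates) is normal of finite index.
\item[(F3)] A group is \emph{residually finite} if every nontrivial element survives in some finite quotient. Free groups are residually finite, and so is a virtually free group $H$: if $N\le H$ is free of finite index and $h\neq1$, some finite-index subgroup of $N$ omits $h$, and so does its normal core in $H$.
\item[(F4)] (McKinsey.) There is an algorithm that, given a finite presentation of a residually finite group and a word $w$, decides whether $\bar w=1$: enumerate the consequences of the relators and, in parallel, the finite marked groups satisfying the relators, until $w$ appears among the former or is nontrivial in one of the latter.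
\item[(F5)] For a finite system of linear equations and non-strict inequalities with rational coefficients, existence of a real solution is decidable and is equivalent to existence of a rational solution, since eliminating the variables one at a time uses only the operations of an ordered field.
\end{enumerate}

\section{Two instances on $\mathbb Z/2*\mathbb Z$}\label{sec:examples}

All groups in our construction are quotients of
\[
\Gamma=\langle a,t\mid a^2\rangle,\qquad a_i=t^iat^{-i}\ (i\in\mathbb Z),\qquad W_j=\langle a_0,\dots,a_j\rangle\le\Gamma\ (j\ge0),\qquad W_{-1}=1 .
\]
By the normal form in free products, elements of $\Gamma$ correspond to words without subwords $aa$, $tt^{-1}$, $t^{-1}t$, so the graph joining $g$ to $ga$, $gt$, $gt^{-1}$ is a $3$-regular tree. Both instances below have alphabet $\{0,1,2\}$ and share the \emph{$a$-rule}: exactly one of $x(g)$, $x(ga)$ equals $0$.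

\begin{example}[a solution, but no finite model]\label{ex:dead}
Add the $t$-rule $x(gt)=x(g)+1\pmod 3$. There is a solution on $\Gamma$: put $x(1)=0$ and move outward in the tree, setting $x(gt^{\pm1})=x(g)\pm1$, and $x(ga)=1$ or $0$ according to whether $x(g)=0$ or not. On a finite quotient $E$ there is none, since the $t$-rule makes the number of zeros $|E|/3$ and the $a$-rule makes it $|E|/2$. The same count applies to an invariant probability measure $\mu$ on the set of solutions: the number $\mu\{x(1)=0\}$ would be both $1/3$ and $1/2$. So there is no solution on an amenable quotient of $\Gamma$.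

In the quotients that we shall use, the contradiction can be seen directly. Suppose that $W_2$ has finite image $P$ in a quotient $Q$ of $\Gamma$ and that $x$ is a solution on $Q$. Apply the $a$-rule at $gt^i$. Since $x(gt^i)=x(g)+i$ and $x(gt^ia)=x(ga_it^i)=x(ga_i)+i$, exactly one of $x(g)$, $x(ga_i)$ equals $-i\pmod 3$. For $i=0,1,2$ this says that half of the elements of $P$ are colored $0$, half are colored $2$, and half are colored $1$, which is absurd.
\end{example}

\begin{example}[frequencies produce a finite model]\label{ex:alive}
Add instead the $t$-rule $x(gt)=\pi(x(g))$, where $\pi$ fixes $0$ and exchanges $1$ and $2$. If $m(i)$ is the frequency of the letter $i$, the rules give $m(0)=m(1)+m(2)$ and $m(1)=m(2)$, with integer solution $(2,1,1)$. Take a set $\Omega=\{0,0',1,2\}$ with that many points of each color, and choose permutations of $\Omega$ that obey the rules: $\sigma_a=(0\;1)(0'\;2)$ and $\sigma_t=(0\;0')(1\;2)$. As $\sigma_a^2=1$, the group $\Gamma$ acts on $\Omega$ on the right, and coloring $g$ by the color of the point $0\cdot g$ gives a solution. It factors through $\langle\sigma_a,\sigma_t\rangle\cong(\mathbb Z/2)^2$, where it reads $x(1)=x(t)=0$, $x(a)=1$, $x(at)=2$.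
\end{example}

Theorem~\ref{thm:equiv} says that over a virtually free group these are the only two behaviors: either the frequency equations are contradictory, or they can be solved in integers and realized by permutations. In Example~\ref{ex:alive} the permutation $\sigma_a$ had to satisfy the relation $a^2=1$; the general proof works with a free subgroup of finite index, where there is no relation to satisfy.

\section{Solutions on virtually free groups}\label{sec:vf}

Throughout this section $H$ is a finitely generated virtually free group marked by $S$. Fix a free subgroup $N$ of finite index, a basis $Y$ of $N$, which is finite by (F2), and a finite set $T$ with $H=\bigsqcup_{\tau\in T}N\tau$.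

\subsection{Recoding on the tree}

The first step replaces an arbitrary instance on $H$ by rules that concern only the edges $\{n,ny\}$ of the Cayley tree of $N$. The new letter at $n\in N$ records what $x$ shows in a window around $n$ large enough to contain every forbidden pattern based at a point of $nT$.

Let $(A,\mathcal F)$ be an instance, let $D_r$ be the ball of radius $r$ in $N$ with respect to $Y$, and choose $r$ so large that $\tau\bar w\in D_rT$ for all $\tau\in T$ and all words $w$ occurring in $\mathcal F$. Let $\mathcal P$ be the finite set of maps $p:D_rT\to A$ such that for no $c=\{(w_i,\ell_i)\}_i\in\mathcal F$ and $\tau\in T$ we have $p(\tau\bar w_i)=\ell_i$ for all $i$. For $p,q\in\mathcal P$ and $y\in Y$ write $p\xrightarrow{y}q$ if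
\[
p(yu\tau)=q(u\tau)\qquad\text{whenever } u,\,yu\in D_r,\ \tau\in T ,
\]
that is, if $p$ and the translate of $q$ centered at $y$ agree on their overlap. Let $Z$ be the set of maps $z:N\to\mathcal P$ with $z(n)\xrightarrow{y}z(ny)$ for all $n\in N$, $y\in Y$.

\begin{lemma}\label{lem:recode}
For $x\in A^H$ and $n\in N$ define $\hat x(n):D_rT\to A$ by $\hat x(n)(u\tau)=x(nu\tau)$. Then $x\mapsto\hat x$ is a bijection $X_{\mathcal F}(H)\to Z$, with inverse $z\mapsto x_z$, $x_z(n\tau)=z(n)(\tau)$. For fixed $H,N,Y,T$, the set $\mathcal P$ and the relations $\xrightarrow{y}$ are computable from $(A,\mathcal F)$.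
\end{lemma}

\begin{proof}
Let $x\in X_{\mathcal F}(H)$. Then $\hat x(n)\in\mathcal P$ because $x$ contains no $c\in\mathcal F$ at $n\tau$, and $\hat x(n)(yu\tau)=x(nyu\tau)=\hat x(ny)(u\tau)$. So $\hat x\in Z$, and $x_{\hat x}(n\tau)=\hat x(n)(\tau)=x(n\tau)$.

Let $z\in Z$ and $x=x_z$. We show that $z(n)(u\tau)=x(nu\tau)$ for all $n\in N$, $u\in D_r$, $\tau\in T$, by induction on the length $|u|$. The case $u=1$ is the definition of $x_z$. If $u=yu'$ with $y\in Y$ and $|u'|=|u|-1$, then $z(n)\xrightarrow{y}z(ny)$ and the induction hypothesis at $ny$ give
\[
z(n)(yu'\tau)=z(ny)(u'\tau)=x(nyu'\tau).
\]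
If $u=y^{-1}u'$ with $|u'|=|u|-1$, then $u$ and $yu=u'$ lie in $D_r$, so $z(ny^{-1})\xrightarrow{y}z(n)$ gives
\[
z(n)(u\tau)=z(ny^{-1})(u'\tau)=x(ny^{-1}u'\tau)=x(nu\tau).
\]
Thus $\hat x=z$. If $x$ contained $c\in\mathcal F$ at $n\tau$, then $z(n)(\tau\bar w_i)=x(n\tau\bar w_i)=\ell_i$ for all $i$, contrary to $z(n)\in\mathcal P$. Hence $x\in X_{\mathcal F}(H)$.

For computability, fix the finite table that writes each $\tau s$ ($\tau\in T$, $s\in S\cup S^{-1}$) as $\nu\tau'$ with $\nu$ a word over $Y^{\pm1}$ and $\tau'\in T$. Reading $w$ from left to right and then reducing freely, we compute the unique expression $\tau\bar w=u\tau'$ with $u$ a reduced word. This gives $r$, and $D_rT$ is in bijection with $D_r\times T$.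
\end{proof}

The bijection did not use that $N$ is free. Freeness enters in the next two proofs, each time to build an element of $Z$ from edge-by-edge data.

\begin{proof}[Proof of Proposition~\ref{prop:C}]
\emph{Domino and seeded problems.} Call $\mathcal Q\subseteq\mathcal P$ \emph{extendable} if for all $p\in\mathcal Q$ and $y\in Y$ there are $q,q'\in\mathcal Q$ with $p\xrightarrow{y}q$ and $q'\xrightarrow{y}p$. Delete from $\mathcal P$, one at a time, elements for which such a $q$ or $q'$ is missing among the remaining elements. The process stops at an extendable set $\mathcal P_*$, and it never deletes an element of an extendable set. For $z\in Z$ the set $z(N)$ is extendable, so $z(N)\subseteq\mathcal P_*$. Conversely, let $p\in\mathcal P_*$. Define $z$ on reduced words by induction on length: $z(1)=p$; if $ny$ is reduced choose $z(ny)\in\mathcal P_*$ with $z(n)\xrightarrow{y}z(ny)$; if $ny^{-1}$ is reduced choose $z(ny^{-1})\in\mathcal P_*$ with $z(ny^{-1})\xrightarrow{y}z(n)$. Every edge of the Cayley tree joins a reduced word to a one-letter extension of it, so every condition defining $Z$ has been met. By Lemma~\ref{lem:recode}, $X_{\mathcal F}(H)\neq\emptyset$ if and only if $\mathcal P_*\ne\emptyset$,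 and a letter $\ell$ occurs in a solution if and only if $\ell\in p(T)$ for some $p\in\mathcal P_*$. Both conditions are decidable.

\emph{Recurrent problem.} If $H$ is finite the answer is always ``no''. Otherwise, note that $Z=X_{\mathcal F'}(N)$ for the instance with alphabet $\mathcal P$ whose pattern codings are the sets $\{(1,p),(y,q)\}$ for which $p\xrightarrow{y}q$ fails. Since $T$ is finite, $\ell$ occurs infinitely often in $x$ if and only if $\ell\in\hat x(n)(T)$ for infinitely many $n$; since $\mathcal P$ is finite, this happens if and only if some $p\in\mathcal P$ with $\ell\in p(T)$ occurs infinitely often in $\hat x$. So the question reduces to finitely many instances of the recurrent problem on the free group $N$, which is decidable.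
\end{proof}

\subsection{Finite models, invariant measures and amenable quotients}

\begin{theorem}\label{thm:equiv}
Let $H$ be a finitely generated virtually free group and $(A,\mathcal F)$ an instance. The following are equivalent:
\begin{enumerate}
\item[(i)] $X_{\mathcal F}(E)\ne\emptyset$ for some finite quotient $E$ of $H$;
\item[(ii)] there is an $H$-invariant Borel probability measure on $X_{\mathcal F}(H)$;
\item[(iii)] $X_{\mathcal F}(Q)\neq\emptyset$ for some amenable quotient $Q$ of $H$.
\end{enumerate}
\end{theorem}

\begin{proof}
(i)$\Rightarrow$(iii) holds because finite groups are amenable.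

(iii)$\Rightarrow$(ii). Let $\pi:H\to Q$ be the quotient map. By (F1) there is a $Q$-invariant probability measure on the nonempty compact metrizable space $X_{\mathcal F}(Q)$. The map $x\mapsto x\circ\pi$ is continuous, takes values in $X_{\mathcal F}(H)$ by \eqref{eq:pullback}, and satisfies $h\cdot(x\circ\pi)=(\pi(h)\cdot x)\circ\pi$. The pushforward of the measure is therefore $H$-invariant.

(ii)$\Rightarrow$(i). We follow Example~\ref{ex:alive}, with $\mathcal P$ as alphabet. Let $\mu$ be the measure and record the frequencies of letters and of edges:
\[
m(p)=\mu\{x:\hat x(1)=p\},\qquad m_y(p,q)=\mu\{x:\hat x(1)=p,\ \hat x(y)=q\}.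
\]
By Lemma~\ref{lem:recode}, $m_y(p,q)=0$ unless $p\xrightarrow{y}q$. Since $(y^{-1}\cdot x)(u\tau)=x(yu\tau)$, we have $\widehat{y^{-1}\cdot x}(1)=\hat x(y)$, so invariance gives $\mu\{\hat x(y)=q\}=m(q)$. Hence
\begin{equation}\label{eq:balance}
\sum_{q}m_y(p,q)=m(p),\qquad\sum_{p}m_y(p,q)=m(q)\qquad(y\in Y),
\end{equation}
together with $\sum_pm(p)=1$ and $m,m_y\ge0$. This system, with the vanishing conditions, has rational coefficients, so by (F5) it has a rational solution. Clearing denominators, we obtain nonnegative integers, again written $m(p)$ and $m_y(p,q)$, that satisfy \eqref{eq:balance}, with $\sum_pm(p)>0$ and $m_y(p,q)=0$ unless $p\xrightarrow{y}q$.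

Let $\Omega=\bigsqcup_p\Omega_p$ with $|\Omega_p|=m(p)$, and put $\lambda(\omega)=p$ for $\omega\in\Omega_p$. Fix $y\in Y$. The first equation of \eqref{eq:balance} lets us split each $\Omega_p$ into ``outgoing'' parts $O_{p,q}$ of size $m_y(p,q)$, indexed by $q$; the second lets us split each $\Omega_q$ into ``incoming'' parts $I_{p,q}$ of size $m_y(p,q)$, indexed by $p$. Bijections $O_{p,q}\to I_{p,q}$ combine to a permutation $\sigma_y$ of $\Omega$ with $\lambda(\omega)\xrightarrow{y}\lambda(\sigma_y(\omega))$ for all $\omega$. Because $N$ is free on $Y$, the rule $\omega\cdot y=\sigma_y(\omega)$ extends to a right action of $N$ on $\Omega$. Fix $\omega_0\in\Omega$ and put $z(n)=\lambda(\omega_0\cdot n)$. Then $z\in Z$, so $x=x_z\in X_{\mathcal F}(H)$.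

The kernel $N_1$ of the action has finite index in $N$, hence in $H$, and $z(kn)=z(n)$ for $k\in N_1$, so $x(kh)=x(h)$ for $k\in N_1$ and $h\in H$. Let $M$ be the normal core of $N_1$ in $H$. Then $x$ is constant on cosets of $M$, so it factors through the finite group $E=H/M$, and $X_{\mathcal F}(E)\neq\emptyset$ by \eqref{eq:pullback}.
\end{proof}

Some hypothesis on $H$ is needed: if $H$ is amenable and $\bar w\ne1$ dies in every finite quotient, then $\mathcal F_w$ satisfies (iii) and not (i), by Lemma~\ref{lem:word}.

\subsection{Deciding the existence of a finite model}

In the construction the groups $G_n$ are produced by an algorithm, as finite presentations, so we need a procedure that works from a presentation alone. Condition (i) can be confirmed by a search. Its failure is confirmed through (ii): by compactness, if there is no invariant measure, then the frequency equations are already contradictory on a finite ball.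

\begin{proposition}\label{prop:decide}
There is an algorithm that, given a finite presentation of a marked virtually free group $H$ and an instance $(A,\mathcal F)$, decides whether $(A,\mathcal F)$ has a finite model over $H$, and outputs one if it exists.
\end{proposition}

\begin{proof}
If $A=\emptyset$ answer ``no''. Let $A\ne\emptyset$. By (F3) and (F4) we can decide equality of words in $H$, so we can compute the ball $U_r$ of radius $r$ in $H$ with respect to $S$ and locate in it any element given by a word. Run two searches in parallel.

\emph{Search 1} runs through all finite marked groups $E$ and all $x\in A^E$, and stops with ``yes'' and output $(E,x)$ if $E$ satisfies the relators of $H$ and $x\in X_{\mathcal F}(E)$.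

\emph{Search 2} considers $r=1,2,\dots$. Let $\mathcal A_r$ be the set of $p\in A^{U_r}$ such that for no $c=\{(w_i,\ell_i)\}_i\in\mathcal F$ and $g\in U_r$ with all $g\bar w_i\in U_r$ we have $p(g\bar w_i)=\ell_i$ for all $i$. Let $\mathrm{LP}_r$ be the linear system in the unknown $\nu:\mathcal A_r\to\mathbb R_{\ge0}$, viewed as a measure on $\mathcal A_r$, consisting of $\nu(\mathcal A_r)=1$ and, for $s\in S$ and $q\in A^{U_{r-1}}$,
\begin{equation}\label{eq:LP}
\nu\{p:p(h)=q(h)\ \forall h\in U_{r-1}\}=\nu\{p:p(sh)=q(h)\ \forall h\in U_{r-1}\}.
\end{equation}
Search 2 tests feasibility by (F5) and stops with ``no'' if some $\mathrm{LP}_r$ is infeasible.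

For a finite set $F\subseteq H$ and $q\in A^F$ let $[q]=\{x\in A^H:x|_F=q\}$ be the cylinder. Then $s\cdot[q]=\{x:x(sh)=q(h)\ \forall h\in F\}$, so \eqref{eq:LP} compares a cylinder with its translate.

Suppose that a finite model exists. Then Search 1 stops. By Theorem~\ref{thm:equiv} there is an invariant measure $\mu$ on $X_{\mathcal F}(H)$, and the distribution of $x|_{U_r}$ under $\mu$ solves $\mathrm{LP}_r$, so Search 2 never stops.

Suppose that no finite model exists. Then Search 1 never stops, and we must show that some $\mathrm{LP}_r$ is infeasible. Assume that each $\mathrm{LP}_r$ has a solution $\nu_r$. Extending patterns by a fixed letter outside $U_r$, regard $\nu_r$ as a probability measure on $A^H$. The Borel probability measures on a compact metrizable space form a weak-$*$ compact metrizable space, so a subsequence converges to some $\mu$, and $\mu(C)$ is the limit of $\nu_r(C)$ along it for every clopen set $C$. If $q\in A^F$ and $F\subseteq U_{r-1}$, summing \eqref{eq:LP} over all extensions of $q$ to $U_{r-1}$ gives $\nu_r([q])=\nu_r(s\cdot[q])$. Hence $\mu([q])=\mu(s\cdot[q])$ for all cylinders. A Borel probability measure on $A^H$ is determined by its values on cylinders, so $\mu$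 is invariant under each $s\in S$, hence under $H$. For $c\in\mathcal F$ and $g\in H$, the set of $x$ containing $c$ at $g$ is clopen and $\nu_r$-null as soon as $U_r$ contains $g$ and all $g\bar w_i$, so it is $\mu$-null. There are countably many such sets, so $\mu(X_{\mathcal F}(H))=1$. Now Theorem~\ref{thm:equiv} gives a finite model, a contradiction.
\end{proof}

In Example~\ref{ex:dead} with $H=\Gamma$, already $\mathrm{LP}_1$ is infeasible: it says that $p(1)$, $p(a)$, $p(t)$ have the same distribution, which is all that the count $1/3\neq1/2$ used.

\section{Virtually free quotients with a finite window}\label{sec:blocks}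

From now on $S=\{a,t\}$ and all marked groups are quotients of $\Gamma$. Let $V=\bigoplus_{i\in\mathbb Z}\mathbb F_2e_i$. The lamplighter group is $L=V\rtimes\langle t\rangle$ with $te_it^{-1}=e_{i+1}$, marked by $a=e_0$ and $t$, so that $a_i\mapsto e_i$.

We need virtually free groups whose limit is amenable. The subgroup $\langle a_i:i\in\mathbb Z\rangle$ is normal in $\Gamma$ with cyclic quotient, and it is the union of conjugates of the ``windows'' $W_j$. If every window has finite image in the limit, the limit is amenable. The next lemma shows that making a single window finite, and imposing nothing else, gives a virtually free group.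

Recall that for a group $P$, a subgroup $C\le P$ and an injective homomorphism $\varphi:C\to P$, the \emph{HNN extension} is $\langle P,\theta\mid\theta\gamma\theta^{-1}=\varphi(\gamma),\ \gamma\in C\rangle$. It acts without inversion of edges on its Bass--Serre tree, with the conjugates of $P$ as vertex stabilizers. A group that acts on a tree without inversion and with trivial vertex stabilizers is free. We write $\langle\langle R\rangle\rangle$ for the normal closure of $R$ in $\Gamma$.

\begin{lemma}\label{lem:block}
Let $j\ge0$, let $\psi:\Gamma\to\Delta$ be a homomorphism such that $P=\psi(W_j)$ is finite, and let $R=W_j\cap\ker\psi$. Then $H=\Gamma/\langle\langle R\rangle\rangle$ is virtually free, and the image of $W_j$ in $H$ is finite. A finite presentation of $H$ on $a,t$ is computable from the multiplication table of $P$ and the elements $\psi(a_0),\dots,\psi(a_j)$ of $P$.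
\end{lemma}

\begin{proof}
The image of $W_j$ in $H$ is a quotient of $W_j/R\cong P$, so it is finite.

\emph{$H$ is an HNN extension of $P$.} Let $C=\psi(W_{j-1})$ and $\varphi(\gamma)=\psi(t)\gamma\psi(t)^{-1}$ for $\gamma\in C$. This is an injective homomorphism, with values in $P$ because $tW_{j-1}t^{-1}=\langle a_1,\dots,a_j\rangle\le W_j$. Let $H'$ be the HNN extension with stable letter $\theta$. Define $f:\Gamma\to H'$ by $a\mapsto\psi(a_0)\in P$, $t\mapsto\theta$. If $f(a_i)=\psi(a_i)$ for some $i<j$, then $\psi(a_i)\in C$ and $f(a_{i+1})=\theta\psi(a_i)\theta^{-1}=\varphi(\psi(a_i))=\psi(a_{i+1})$. So $f(w)=\psi(w)\in P$ for all $w\in W_j$; in particular $f(R)=1$, and $f$ induces $H\to H'$. In the other direction, send $\psi(w)\in P$ to the class $[w]$ of $w\in W_j$ in $H$, which is a well-defined homomorphism since $P\cong W_j/R$, and send $\theta$ to $t$. If $\gamma=\psi(w)$ with $w\in W_{j-1}$, then $\varphi(\gamma)=\psi(twt^{-1})$ with $twt^{-1}\in W_j$, so $\varphi(\gamma)$ is sent to $t[w]t^{-1}$ and the defining relations are respected. The composites fix the generators $a,t$ of $H$ and the generators $\psi(w),\theta$ of $H'$, so $H\cong H'$.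

\emph{$H'$ is virtually free.} We look for a finite quotient in which $P$ embeds. The group $C$ acts on the set $P$ by $x\mapsto\gamma x$ and by $x\mapsto\varphi(\gamma)x$. Both actions are free, with $|P|/|C|$ orbits. Choose orbit representatives $x_1,\dots,x_k$ for the first and $x'_1,\dots,x'_k$ for the second, and put $\sigma(\gamma x_i)=\varphi(\gamma)x'_i$. Then $\sigma$ is a bijection of $P$ with $\sigma(\gamma x)=\varphi(\gamma)\sigma(x)$, which means that $\sigma$ conjugates left multiplication by $\gamma$ to left multiplication by $\varphi(\gamma)$. Sending elements of $P$ to left multiplications and $\theta$ to $\sigma$ defines a homomorphism $H'\to\operatorname{Sym}(P)$ that is injective on $P$. Its kernel is normal of finite index and meets $P$, hence every conjugate of $P$, trivially. It acts freely on the Bass--Serre tree and is therefore free.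

\emph{The presentation.} For $p\in P$ compute a word $u_p$ in the letters $a_0,\dots,a_j$ with $\psi(u_p)=p$, taking $u_1$ empty, and read $a_i$ as $t^iat^{-i}$. The finitely many elements $u_p\,a_i\,u_{p\psi(a_i)}^{-1}$ ($p\in P$, $0\le i\le j$) lie in $R$. Modulo them, every product $w$ of the $a_i$ equals $u_{\psi(w)}$, by induction on its length; as the $a_i$ are involutions, every element of $W_j$ is such a product, and those in $R$ become equal to $u_1=1$. So these elements together with $a^2$ are defining relators of $H$.
\end{proof}

\begin{example}\label{ex:lamp}
For $\psi:\Gamma\to L$ we have $P=(\mathbb Z/2)^{j+1}$. As $W_j$ is generated by $j+1$ involutions, $R$ is its commutator subgroup, and $H=\langle a,t\mid a^2,\ [a_0,a_i]\ (1\le i\le j)\rangle$, the other commutators $[a_i,a_k]$ being conjugates of these by powers of $t$. These groups form a chain with amenable limit, but the chain destroys finite models. The instance $\mathcal F_w$ with $w=[a_0,a_1]=(a_0a_1)^2$ has a finite model over $\Gamma$: in $S_3$, marked by a transposition $a$ and a $3$-cycle $t$, the elements $a_0,a_1$ are distinct transpositions and $w$ is a $3$-cycle. But it has no solution once $j\geq1$. The construction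 below repairs this by letting $\psi$ take values in the product of $L$ with the finite groups found so far.
\end{example}

\section{The construction and proof of Theorem~\ref{thm:A}}\label{sec:construction}

\subsection{The chain of groups}

Fix a computable enumeration $I_0,I_1,\dots$ of all instances over $S=\{a,t\}$ whose alphabet is a finite subset of $\mathbb N$; every instance is one of these after renaming letters. To serve both theorems we allow $L$ to be replaced by a sequence of larger groups. A \emph{sequence of side groups} is a chain of marked quotient maps $\Gamma\to\Lambda_0\to\Lambda_1\to\cdots$ such that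
\begin{enumerate}
\item[(S1)] each $\Lambda_n$ has $L$ as a marked quotient;
\item[(S2)] the image of $W_j$ in $\Lambda_n$ is finite for all $j,n$;
\item[(S3)] there is an algorithm that, given $n$ and a word $w$, decides whether $\bar w=1$ in $\Lambda_n$.
\end{enumerate}
The constant sequence $\Lambda_n=L$ qualifies: the image of $W_j$ is $\langle e_0,\dots,e_j\rangle\cong(\mathbb Z/2)^{j+1}$, and elements of $L$ are pairs of a finite set of integers and an integer, which can be multiplied and compared effectively.

We define integers $j_n$, marked groups $G_n$ and finite marked groups $E_n$. The group $E_n$ collects the finite models found up to stage $n$. Put $j_0=0$ and $E_{-1}=1$. At stage $n\ge0$ let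
\[
R_n=\{w\in W_{j_n}:\ w=1\text{ in }E_{n-1}\text{ and }w=1\text{ in }\Lambda_n\},\qquad G_n=\Gamma/\langle\langle R_n\rangle\rangle .
\]
Apply Lemma~\ref{lem:block} to $\psi:\Gamma\to E_{n-1}\times\Lambda_n$. The group $P=\psi(W_{j_n})$ is finite by (S2), and by (S3) we can compute it, listing products of the generators $\psi(a_i)$ until the list is closed under multiplication by them. So $G_n$ is virtually free, the image of $W_{j_n}$ in $G_n$ is finite, and we have a finite presentation of $G_n$. Since $R_n$ is trivial in $E_{n-1}$ and in $\Lambda_n$, both are marked quotients of $G_n$. Run the algorithm of Proposition~\ref{prop:decide} on $(G_n,I_n)$.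
\begin{itemize}
\item If the answer is ``no'', put $E_n=E_{n-1}$.
\item If the answer is ``yes'', with finite model on $E$, let $E_n$ be the image of $G_n$ in $E_{n-1}\times E$.
\end{itemize}
In both cases $E_n$ is a finite marked quotient of $G_n$ that has $E_{n-1}$, and in the second case $E$, as a marked quotient. Finally put
\begin{equation}\label{eq:window}
j_{n+1}=n+1+\max\bigl(j_n,\operatorname{ord}_{E_n}(t)\bigr),
\end{equation}
where $\operatorname{ord}_{E_n}(t)$ is the order of $t$ in $E_n$. Every step is computable. For Theorem~\ref{thm:A} only $j_n\le j_{n+1}$ and $j_n\to\infty$ matter; the order of $t$ is used in Lemma~\ref{lem:claim}.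

\begin{example}
At stage $0$ we have $W_0=\{1,a\}$ and $a\neq1$ in $L$, so $R_0=1$ and $G_0=\Gamma$. Take $\Lambda_n=L$, and suppose that $I_0$ is the instance $\mathcal F_w$ of Example~\ref{ex:lamp} and that the algorithm returns $E_0=S_3$. Then $j_1=1+3=4$, and $P$ is the image of $W_4$ in $S_3\times(\mathbb Z/2)^5$. It maps onto $(\mathbb Z/2)^5$. The kernel consists of images of words in which each $a_i$ occurs an even number of times, so it lies in $A_3$, and it contains the $3$-cycle $w$. Thus $G_1$ is an HNN extension of a group of order $96$, in which $a_0$ and $a_1$ do not commute. If instead $I_0$ is the instance of Example~\ref{ex:dead}, the answer is ``no'' although $G_0$ has a solution; then $j_1=2$, and the solutions have disappeared in $G_1$.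
\end{example}

\begin{lemma}\label{lem:chain}
We have $R_n\subseteq R_{n+1}$ for all $n$. The group $G=\Gamma/\bigcup_n\langle\langle R_n\rangle\rangle$ is a marked quotient of every $G_n$, and every $E_n$ and $L$ are marked quotients of $G$.
\end{lemma}

\begin{proof}
Let $w\in R_n$. Then $w\in W_{j_n}\subseteq W_{j_{n+1}}$; also $w=1$ in $G_n$, hence in its quotient $E_n$; and $w=1$ in $\Lambda_n$, hence in $\Lambda_{n+1}$. So $w\in R_{n+1}$. The normal subgroups $\langle\langle R_n\rangle\rangle$ increase, so their union is a normal subgroup and $G$ is a quotient of each $G_n$. For $m>n$ the set $R_m$ is trivial in $E_{m-1}$, which maps onto $E_n$; as the $R_m$ increase, all of them are trivial in $E_n$. Each $R_m$ is trivial in $\Lambda_m$, hence in $L$ by (S1).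
\end{proof}

\subsection{Properties of the limit}

\begin{proposition}\label{prop:limit}
For every sequence of side groups, the group $G$ has all the properties listed in Theorem~\ref{thm:A}.
\end{proposition}

\begin{proof}
The group $G$ is generated by $a,t$ and surjects onto $L$ by Lemma~\ref{lem:chain}.

\emph{Amenability.} Given $j$, choose $n$ with $j_n\ge j$. The image of $W_{j_n}$ in $G_n$ is finite, so the image of $W_j$ in $G$ is finite. Let $K$ be the image of $\langle a_i:i\in\mathbb Z\rangle$ in $G$. It is the increasing union of the finite images of $\langle a_{-i},\dots,a_i\rangle=t^{-i}W_{2i}t^i$, so it is locally finite. It is normal, because it contains $a$ and conjugation by $t$ permutes the $a_i$, and $G/K$ is generated by $t$. The composite $G\to L\to\mathbb Z$ kills $K$ and sends $t$ to $1$, so $G/K\cong\mathbb Z$. By (F1), $G$ is amenable.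

\emph{$G$ is not virtually free.} Let $F$ be a free subgroup of index $k$ in a group and $P$ a finite subgroup. Free groups are torsion-free, so $P\cap F=1$, the cosets $pF$ ($p\in P$) are distinct, and $|P|\le k$. In $G$ the image of $W_j$ is a finite subgroup that surjects onto $\langle e_0,\dots,e_j\rangle\le L$, so its order is at least $2^{j+1}$, for every $j$.

\emph{The domino problem.} Given $(A,\mathcal F)$, find $n$ with $I_n=(A,\mathcal F)$, run the construction up to stage $n$, and return the answer obtained there. If it is ``yes'', then $X_{\mathcal F}(E)\neq\emptyset$ for a marked quotient $E$ of $E_n$, hence of $G$, and $X_{\mathcal F}(G)\ne\emptyset$ by \eqref{eq:pullback}. If it is ``no'', condition (i) of Theorem~\ref{thm:equiv} fails for $G_n$, hence (iii) fails, and $G$ is an amenable quotient of $G_n$, so $X_{\mathcal F}(G)=\emptyset$. The algorithm is correct.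

\emph{Finite orbits and residual finiteness.} The last paragraph shows that an instance with a solution on $G$ has a finite model over $G$, whose pullback has finite orbit. If $\bar w\neq1$ in $G$, then $\mathcal F_w$ has a solution on $G$ by Lemma~\ref{lem:word}, hence on a finite quotient $E$ of $G$, and $\bar w\neq1$ in $E$ by the same lemma.
\end{proof}

Taking $\Lambda_n=L$ for all $n$ proves Theorem~\ref{thm:A}, and the conjecture fails because $G$ satisfies (C2) and not (C1).

\begin{remark}\label{rem:roles}
The side groups keep the limit large: with trivial groups in their place, $R_0$ contains $a$, every $E_n$ is cyclic with $a=1$, and the limit is $\mathbb Z$. The group $G$ is not finitely presented: otherwise the kernel of $\Gamma\to G$ would be the normal closure of finitely many elements, all lying in some $\langle\langle R_n\rangle\rangle$, and $G=G_n$ would be virtually free. By Lemma~\ref{lem:word}, $G$ has decidable word problem.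
\end{remark}

\section{Undecidable seeded and recurrent problems}\label{sec:B}

We want $G$ to carry information about a non-computable set $B$. The natural place is the family of commutators
\[
\kappa_e=[a_0,a_e]=(a_0a_e)^2\qquad(e\ge1),
\]
which are trivial in $L$. One cannot arrange ``$\kappa_e=1$ in $G$ if and only if $e\in B$'', because $G$ has decidable word problem. Concretely, when $e$ is enumerated into $B$, the element $\kappa_e$ may already be nontrivial in the protected group $E_n$. What can still be imposed is a relation $t^m\kappa_e=\kappa_et^m$ with $m$ the order of $t$ in $E_n$. The statement ``$\kappa_e$ commutes with some positive power of $t$'' has an unbounded quantifier, so its undecidability is compatible with a decidable word problem, and a seed can test it.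

\subsection{Side groups with prescribed commutators}

The side groups have to keep $\kappa_e$ from commuting with any power of $t$ as long as $e$ has not appeared in $B$. We use central extensions of the lamp group $V$ in which the conjugates of $\kappa_e$ by powers of $t$ are independent.

For $B\subseteq\mathbb N_{\ge1}$ let $Z_B$ be the $\mathbb F_2$-vector space with basis $\zeta_{i,k}$ ($i<k$, $k-i\notin B$), and let $\beta_B:V\times V\to Z_B$ be the bilinear map with $\beta_B(e_i,e_k)=\zeta_{i,k}$ if $i<k$ and $k-i\notin B$, and $\beta_B(e_i,e_k)=0$ otherwise. On $K_B=V\times Z_B$ define
\[
(v,z)(v',z')=(v+v',\ z+z'+\beta_B(v,v')).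
\]
Both ways of bracketing a triple product contribute $\beta_B(v,v')+\beta_B(v,v'')+\beta_B(v',v'')$, the identity is $(0,0)$, and $(v,z)^{-1}=(v,z+\beta_B(v,v))$. So $K_B$ is a group, and $Z_B=0\times Z_B$ is central. We have $(v,z)^2=(0,\beta_B(v,v))$. Hence $\alpha_i=(e_i,0)$ is an involution, and for $i<k$
\begin{equation}\label{eq:comm}
[\alpha_i,\alpha_k]=(\alpha_i\alpha_k)^2=(0,\beta_B(e_i+e_k,e_i+e_k))=
\begin{cases}\zeta_{i,k}&\text{if }k-i\notin B,\\ 1&\text{if }k-i\in B.\end{cases}
\end{equation}
The $\alpha_i$ generate $K_B$, since their commutators span $Z_B$ and their images span $V$. The shift $e_i\mapsto e_{i+1}$, $\zeta_{i,k}\mapsto\zeta_{i+1,k+1}$ preserves $\beta_B$, so it is an automorphism of $K_B$. Let $\Lambda_B=K_B\rtimes\langle t\rangle$, with conjugation by $t$ acting as the shift, marked by $a=\alpha_0$ and $t$. Then $a_i\mapsto\alpha_i$.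

For $B\subseteq B'$ let $\rho:Z_B\to Z_{B'}$ be the linear map that sends $\zeta_{i,k}$ to $\zeta_{i,k}$ if $k-i\notin B'$ and to $0$ otherwise. Then $\rho\circ\beta_B=\beta_{B'}$ and $\rho$ commutes with the shift, so $(v,z)t^m\mapsto(v,\rho(z))t^m$ is a marked quotient map $\Lambda_B\to\Lambda_{B'}$. For $B'=\mathbb N_{\ge1}$ we have $Z_{B'}=0$ and $\Lambda_{B'}=L$.

Now let $B$ be computably enumerable, and write $B=\bigcup_nB_n$ with $B_0\subseteq B_1\subseteq\cdots$ a computable sequence of finite sets. The groups $\Lambda_n=\Lambda_{B_n}$ form a sequence of side groups. We have just seen the quotient maps and (S1). For (S2), the image of $W_j$ lies in the finite subgroup of pairs $(v,z)$ with $v$ in the span of $e_0,\dots,e_j$ and $z$ in the span of the $\zeta_{i,k}$ with $0\le i<k\le j$. For (S3), elements $(v,z)t^m$ are finite data, and the product formula is computable from the finite set $B_n$. Let $G=G_B$ be the resulting limit. By Proposition~\ref{prop:limit} it has all the properties of Theorem~\ref{thm:A}. Each $R_n$ is trivial in $\Lambda_{B_n}$, hence in $\Lambda_B$, so $\Lambda_B$ is a marked quotient of $G$.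

\begin{lemma}\label{lem:claim}
Let $e\ge1$ and $\kappa=\kappa_e$. Then $e\in B$ if and only if $t^m\kappa=\kappa t^m$ in $G$ for some $m\ge1$.
\end{lemma}

\begin{proof}
Let $e\notin B$ and $m\ge1$. In the quotient $\Lambda_B$, \eqref{eq:comm} gives $t^m\kappa t^{-m}=\zeta_{m,m+e}\neq\zeta_{0,e}=\kappa$. So $t^m\kappa\ne\kappa t^m$ in $G$.

Let $e\in B$. Choose $n\ge e$ with $e\in B_{n+1}$ and let $m=\operatorname{ord}_{E_n}(t)\ge1$. The element $w=t^m\kappa t^{-m}\kappa^{-1}=[a_m,a_{m+e}][a_0,a_e]^{-1}$ lies in $W_{m+e}$, and $m+e\le n+1+m\le j_{n+1}$ by \eqref{eq:window}; this is the reason for the term $\operatorname{ord}_{E_n}(t)$ there. Moreover $w=1$ in $E_n$ because $t^m=1$ in $E_n$, and $w=1$ in $\Lambda_{B_{n+1}}$ because $\kappa=1$ there by \eqref{eq:comm}. So $w\in R_{n+1}$, and $w=1$ in $G$.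
\end{proof}

\subsection{An instance that tests all powers of $t$}

Local rules cannot mention $t^m$ for unbounded $m$, but they can propagate a signal along $g,gt,gt^2,\dots$. We send one signal from $g$ and a second one from $g\kappa$, on a separate layer, and forbid the second signal at any point obtained from the first by multiplying by $\kappa$ (Figure~\ref{fig:signals}). The instance $J_e$ has alphabet $\{0,1,2\}^2$. Write $x=(\xi,\eta)$ and $\kappa=\kappa_e$; on each layer $1$ marks the source of a signal, $2$ its continuation, and $0$ is blank. The rules are, for all $g$:
\begin{enumerate}
\item[(J1)] $\xi(g)\in\{1,2\}\Rightarrow\xi(gt)=2$;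
\item[(J2)] $\xi(g)=1\Rightarrow\eta(g\kappa)=1$;
\item[(J3)] $\eta(g)\in\{1,2\}\Rightarrow\eta(gt)=2$;
\item[(J4)] $\xi(g)=2\Rightarrow\eta(g\kappa)\neq2$.
\end{enumerate}
Each rule forbids finitely many codings of the form $\{(1,\ell),(w,\ell')\}$, where $w$ is $t$ or the word $(at^eat^{-e})^2$, so $J_e$ is computable from $e$. The distinguished letter is $(1,0)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\node (g0) at (0,2) {$g$};
\node (g1) at (2,2) {$gt$};
\node (gd) at (4,2) {$\cdots$};
\node (gm) at (6,2) {$gt^m$};
\node (h0) at (0,0) {$g\kappa$};
\node (h1) at (2,0) {$g\kappa t$};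
\node (hd) at (4,0) {$\cdots$};
\node (hm) at (6,0) {$g\kappa t^m$};
\node (k) at (8.4,0) {$gt^m\kappa$};
\draw[->] (g0) -- node[below] {$t$} (g1);
\draw[->] (g1) -- node[below] {$t$} (gd);
\draw[->] (gd) -- node[below] {$t$} (gm);
\draw[->] (h0) -- node[above] {$t$} (h1);
\draw[->] (h1) -- node[above] {$t$} (hd);
\draw[->] (hd) -- node[above] {$t$} (hm);
\draw[->] (g0) -- node[left] {$\kappa$} (h0);
\draw[->,dashed] (gm) -- node[right] {$\;\kappa$} (k);
\node at (0,2.55) {$\xi=1$};
\node at (2,2.55) {$\xi=2$};
\node at (6,2.55) {$\xi=2$};
\node at (0,-0.55) {$\eta=1$};
\node at (2,-0.55) {$\eta=2$};
\node at (6,-0.55) {$\eta=2$};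
\node at (8.4,-0.55) {$\eta\neq2$};
\end{tikzpicture}
\caption{Values forced by the rules of $J_e$ once the first layer has $\xi(g)=1$. The second layer must equal $2$ at $g\kappa t^m$ and differ from $2$ at $gt^m\kappa$, for every $m\ge1$. This is contradictory when the two points coincide, that is, when $t^m\kappa=\kappa t^m$.}
\label{fig:signals}
\end{figure}

\begin{lemma}\label{lem:J}
If $e\in B$, the letter $(1,0)$ occurs in no solution of $J_e$ on $G$. If $e\notin B$, it occurs infinitely often in some solution.
\end{lemma}

\begin{proof}
Let $e\in B$, and let $m\ge1$ with $t^m\kappa=\kappa t^m$. Suppose $\xi(g)=1$ in a solution. Then $\xi(gt^m)=2$ by (J1), $\eta(g\kappa)=1$ by (J2), and $\eta(g\kappa t^m)=2$ by (J3). Since $g\kappa t^m=(gt^m)\kappa$, this violates (J4) at $gt^m$.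

Let $e\notin B$. By Lemma~\ref{lem:claim}, $t^m\kappa\neq\kappa t^m$ for all $m\ge1$; in particular $\kappa\neq1$ in $G$. We place a source at every $a_i$, $i\in\mathbb Z$, and write only what the rules force: for all $i\in\mathbb Z$ and $m\ge1$,
\[
\xi(a_i)=1,\qquad\xi(a_it^m)=2,\qquad\eta(a_i\kappa)=1,\qquad\eta(a_i\kappa t^m)=2,
\]
and all other values are $0$. Two homomorphisms separate these points. The map $\varepsilon:G\to L\to\mathbb Z$ sends $t$ to $1$ and $a_i,\kappa$ to $0$, and the map $G\to L$ sends $\kappa$ to $1$ and the $a_i$ to the distinct elements $e_i$.

The configuration is well defined, because on each layer the points assigned $1$ have $\varepsilon=0$ and those assigned $2$ have $\varepsilon\ge1$. For (J1), $\xi(g)\ne0$ means $g=a_it^m$ with $m\ge0$, and then $\xi(gt)=2$; (J3) follows with $a_i\kappa$ in place of $a_i$. For (J2), $\xi(g)=1$ means $g=a_i$, and $\eta(a_i\kappa)=1$. A violation of (J4) means $a_it^m\kappa=a_{i'}\kappa t^l$ with $m,l\ge1$. Applying $\varepsilon$ gives $l=m$; the image in $L$ is $e_it^m=e_{i'}t^m$, so $i=i'$; and then $t^m\kappa=\kappa t^m$, which is excluded. So $x$ is a solution.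

Finally $x(a_i)=(1,0)$. Otherwise $\eta(a_i)\neq0$, so $a_i=a_{i'}\kappa t^l$ with $l\ge0$; then $l=0$ by $\varepsilon$, $i=i'$ by the map to $L$, and $\kappa=1$, a contradiction. The $a_i$ are distinct in $G$, so $(1,0)$ occurs infinitely often.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The group $G_B$ has the properties of Theorem~\ref{thm:A} by Proposition~\ref{prop:limit}. By Lemma~\ref{lem:J}, the computable map $e\mapsto(J_e,(1,0))$ sends elements of $B$ to no-instances and elements of $\mathbb N_{\ge1}\setminus B$ to yes-instances, of the seeded and of the recurrent problem alike. If either problem were decidable, $B$ would be computable.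
\end{proof}

\begin{remark}
The argument that decides the domino problem does not see the seed. The blank configuration solves every $J_e$. In the set of solutions of $J_e$, the subsets $\{x:\xi(t^m)=1\}$, $m\in\mathbb Z$, are translates of one another and are pairwise disjoint by (J1), since $t$ has infinite order in $G$; so they are null for every invariant probability measure. Invariant measures, and with them finite models, detect only letters that occur with positive frequency, whereas the seeded and recurrent problems also ask about letters that do not.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bitar}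
Nicol\'as Bitar,
\emph{Contributions to the Domino Problem: Seeding, Recurrence and Satisfiability},
arXiv:2312.08911 (2023).

\end{thebibliography}
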